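\title{Nakano semi-positive singular Hermitian metrics need not be increasing limits of smooth Nakano positive metrics}

\begin{abstract}
Let $h$ be a singular Hermitian metric on the trivial bundle of rank $r$ over a polydisc in $\mathbb C^n$, Nakano semi-positive in the sense of optimal $L^2$ estimates for $\bar\partial$. We show that $h$ is an increasing limit, on smaller polydiscs, of smooth metrics with Nakano positive curvature when $n=1$ or $r=1$, and that this fails in general for all $n,r\ge2$. The counterexample is explicit and flat outside a hyperplane. The proof applies an $L^2$ extension theorem with a universal constant to high tensor powers of the bundle.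
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A plurisubharmonic (psh) function $\varphi\not\equiv-\infty$ on a polydisc $\Delta\subset\mathbb C^n$ is, on every smaller polydisc, the decreasing limit of the smooth psh functions $\varphi*\kappa_\nu$, where the $\kappa_\nu$ are radial mollifiers with shrinking supports. In the language of metrics, the singular metric $e^{-\varphi}$ on the trivial line bundle is the increasing limit of the smooth metrics $e^{-\varphi*\kappa_\nu-|z|^2/\nu}$, whose curvature forms $i\partial\bar\partial(\varphi*\kappa_\nu+|z|^2/\nu)$ are positive. Such an approximation allows one to prove an estimate for smooth metrics and pass to the limit by monotone convergence. This paper decides whether it exists in higher rank for Nakano positivity, the notion that governs $L^2$ estimates for $\bar\partial$.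

\subsection{Smooth metrics}
Let $F$ be a holomorphic vector bundle over an open set $U\subset\mathbb C^n$ and $g$ a smooth Hermitian metric on $F$. At $x\in U$, write the Chern curvature in a $g$-orthonormal basis $(e_\lambda)$ of $F_x$ as
\[
i\Theta_{F,g}=i\sum_{j,k,\lambda,\mu}c_{jk\lambda\mu}\,dz_j\wedge d\bar z_k\otimes e_\lambda^\star\otimes e_\mu ,
\]
and consider on $T_{U,x}\otimes F_x$, where $T_U$ is the holomorphic tangent bundle, the Hermitian form
\[
N_g(\tau)=\sum_{j,k,\lambda,\mu}c_{jk\lambda\mu}(x)\,\tau_{j\lambda}\bar\tau_{k\mu},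
\qquad \tau=\sum_{j,\lambda}\tau_{j\lambda}\,\frac{\partial}{\partial z_j}\otimes e_\lambda .
\]
It does not depend on the coordinates. The curvature is \emph{Nakano positive} if $N_g(\tau)>0$ for all $x$ and all $\tau\ne0$, and \emph{Griffiths positive} if this holds for all nonzero decomposable tensors $\tau=t\otimes v$. Semi-positivity and semi-negativity are defined with $\ge$ and $\le$. If $n=1$ or $F$ has rank one, every tensor is decomposable and the two notions agree.

Let $(X,\omega)$ be a K\"ahler manifold of dimension $n$, with volume form $dV_\omega=\omega^n/n!$ and norms of forms normalized by $|dz_j|=1$ at a point where $\omega=i\sum dz_j\wedge d\bar z_j$. Let $\Lambda_\omega$ be the pointwise adjoint of $\omega\wedge\cdot$\,. For an $F$-valued $(n,q)$-form $u=\sum_{K,\lambda} u_{K,\lambda}\,dz_1\wedge\dots\wedge dz_n\wedge d\bar z_K\otimes e_\lambda$ with $q\ge1$, the coefficients being extended to all multi-indices by antisymmetry, one has at such a point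
\begin{equation}\label{eq:commutator}
\langle[i\Theta_{F,g},\Lambda_\omega]u,u\rangle=\sum_{|S|=q-1}\ \sum_{j,k,\lambda,\mu}c_{jk\lambda\mu}\,u_{jS,\lambda}\,\bar u_{kS,\mu},
\end{equation}
where $S$ runs over increasing multi-indices. Each inner sum is a value of $N_g$ on a tensor that need not be decomposable. Thus Nakano (semi-)positivity makes $[i\Theta_{F,g},\Lambda_\omega]$ positive (semi-)definite on $(n,q)$-forms, and the case $c_{jk\lambda\mu}=\delta_{jk}\delta_{\lambda\mu}$ gives $[\omega,\Lambda_\omega]=q\,\mathrm{Id}$. The only deep result that we use is the following.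

\begin{theorem}[Demailly \cite{Dem82}, {\cite[Ch.~VIII, Thm.~6.1]{DemBook}}]\label{thm:D}
Let $X$ be a Stein manifold of dimension $n$, $\omega$ any K\"ahler form on $X$, and $(F,k)$ a holomorphic vector bundle with a smooth Hermitian metric of Nakano positive curvature. Let $q\ge1$ and $A=[i\Theta_{F,k},\Lambda_\omega]$ on $(n,q)$-forms. If $f\in L^2_{(n,q)}(X,F;\omega,k)$ is $\bar\partial$-closed and $\int_X\langle A^{-1}f,f\rangle\,dV_\omega<\infty$, then there is $u\in L^2_{(n,q-1)}(X,F;\omega,k)$ with $\bar\partial u=f$ and $\int_X|u|^2\,dV_\omega\le\int_X\langle A^{-1}f,f\rangle\,dV_\omega$.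
\end{theorem}

A Stein manifold carries a complete K\"ahler metric, but $\omega$ itself need not be complete; we use this freedom twice. Suppose now that $g$ is only Nakano semi-positive and that $\psi$ is a smooth strictly psh function on $X$. The metric $k=ge^{-\psi}$ has curvature $\Theta_{F,g}+\partial\bar\partial\psi\otimes\mathrm{Id}$, so $A\ge B_{\omega,\psi}:=[i\partial\bar\partial\psi\otimes\mathrm{Id},\Lambda_\omega]>0$ and $A^{-1}\le B_{\omega,\psi}^{-1}$. Theorem~\ref{thm:D} then holds with $B_{\omega,\psi}$ in place of $A$. In this form the curvature of $g$ has disappeared from the statement, which therefore makes sense for metrics that have no curvature tensor.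

\subsection{Singular metrics}
From now on $\Delta\subset\mathbb C^n$ is a polydisc with center $c$, and $E=\Delta\times\mathbb C^r$ is the trivial bundle of rank $r\ge1$ with standard frame $e_1,\dots,e_r$. The Euclidean norm is written $|\cdot|$, without a subscript.

A \emph{singular Hermitian metric} $h$ on $E$ is a measurable map that assigns to almost every $x\in\Delta$ a non-negative Hermitian form $h_x$ on $E_x$, with $0<\det h<+\infty$ almost everywhere. So $h_x$ is positive definite for almost every $x$, and the dual metric $h^\star$ on $E^\star$, given by $|\xi|_{h^\star}=\sup_{v\neq0}|\xi(v)|/|v|_h$, is again a singular Hermitian metric. The metric $h$ is \emph{Griffiths semi-negative} if $\log|u|_h$ (equivalently $|u|_h^2$) is psh for every local holomorphic section $u$, and \emph{Griffiths semi-positive} if $h^\star$ is Griffiths semi-negative. Since $h$ is defined almost everywhere, ``psh'' means ``almost everywhere equal to a psh function'', and the value $-\infty$ is allowed for the zero section.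

A Griffiths semi-positive $h$ is locally bounded below:
\begin{equation}\label{eq:below}
\text{for each compact $K\subset\Delta$ there is $C>0$ with } |\xi|^2_{h^\star}\le C|\xi|^2 \text{ and } |v|_h^2\ge C^{-1}|v|^2 \text{ a.e.\ on $K$.}
\end{equation}
Indeed, the functions $|e_i^\star|^2_{h^\star}$ are psh, hence locally bounded above, and their sum is the trace of $h^\star$. Consequently a form that is square integrable for $h$ has $L^2_{\mathrm{loc}}$ coefficients, and $\bar\partial$ acts on it in the sense of distributions.

The next definition is the notion called \emph{globally Nakano semi-positive} by Inayama \cite{Ina}, who adapts the optimal $L^2$-estimate condition of Deng, Ning, Wang and Zhou; we specialize it to the trivial bundle over $\Delta$.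

\begin{definition}\label{def:nakano}
A Griffiths semi-positive singular Hermitian metric $h$ on $E$ is \emph{(globally) Nakano semi-positive} if the following holds for every Stein open set $\Omega\subset\Delta$, every K\"ahler form $\omega$ on $\Omega$, every smooth strictly psh function $\psi$ on $\Omega$ and every $1\le q\le n$. For each $\bar\partial$-closed $f\in L^2_{(n,q)}(\Omega,E;\omega,he^{-\psi})$ for which the right side of \eqref{eq:optimal} is finite, there is $u\in L^2_{(n,q-1)}(\Omega,E;\omega,he^{-\psi})$ with $\bar\partial u=f$ and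
\begin{equation}\label{eq:optimal}
\int_\Omega|u|^2_{\omega,h}\,e^{-\psi}\,dV_\omega\le\int_\Omega\langle B_{\omega,\psi}^{-1}f,f\rangle_{\omega,h}\,e^{-\psi}\,dV_\omega .
\end{equation}
We call $(\Omega,\omega,\psi,q,f)$ a \emph{datum}.
\end{definition}

\subsection{Results}
The following question is posed in \cite{Ina}.

\medskip
\noindent\textbf{Question.} \emph{Let $h$ be a Nakano semi-positive singular Hermitian metric on $E$. Does there exist, for every polydisc $\Delta'\Subset\Delta$, a sequence $(h_\nu)_{\nu\ge1}$ of smooth Hermitian metrics on $E|_{\Delta'}$ with Nakano positive curvature such that $h_\nu\le h_{\nu+1}$ as Hermitian forms and $h_\nu\to h$ pointwise almost everywhere on $\Delta'$?}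
\medskip

We call such a sequence a \emph{Nakano approximation of $h$ on $\Delta'$}. One would guess that it exists. It does for line bundles. The same statement with ``Griffiths'' in place of ``Nakano'' is true in every rank and dimension (Proposition~\ref{prop:griffiths}). And the question is the converse of an easy implication, as follows.

\begin{remark}\label{rem:converse}
If $h$ has a Nakano approximation on $\Delta'$, then \eqref{eq:optimal} is solvable for every datum with $\Omega\subset\Delta'$. Let $M$ be the right side of \eqref{eq:optimal}. The operator $B_{\omega,\psi}$ acts only on the form part of $f$, so $h_\nu\le h$ gives $\langle B_{\omega,\psi}^{-1}f,f\rangle_{\omega,h_\nu}\le\langle B_{\omega,\psi}^{-1}f,f\rangle_{\omega,h}$. By Theorem~\ref{thm:D} there are $u_\nu$ with $\bar\partial u_\nu=f$ and $\int|u_\nu|^2_{\omega,h_\mu}e^{-\psi}dV_\omega\le\int|u_\nu|^2_{\omega,h_\nu}e^{-\psi}dV_\omega\le M$ for $\mu\le\nu$. A diagonal subsequence converges weakly in $L^2(h_\mu e^{-\psi})$ for every $\mu$, to one limit $u$ with $\bar\partial u=f$ and $\int|u|^2_{\omega,h_\mu}e^{-\psi}dV_\omega\le M$.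 Monotone convergence in $\mu$ gives \eqref{eq:optimal}.
\end{remark}

The guess is nevertheless correct only when Griffiths and Nakano positivity coincide.

\begin{theorem}\label{thm:A}
If $n=1$ or $r=1$, every Griffiths semi-positive singular Hermitian metric on $E$ has a Nakano approximation on every polydisc $\Delta'\Subset\Delta$. In particular the answer to the question is yes.
\end{theorem}

For $n,r\ge2$ put $y=z_1-c_1$, $w=z_2-c_2$, $H=\{w=0\}$, and define $h$ on $\Delta\setminus H$ by
\begin{equation}\label{eq:h}
|v|_h^2=\Big|\frac{v_1}{w}\Big|^2+\Big|v_2+\frac yw\,v_1\Big|^2+\sum_{i\ge3}|v_i|^2,\qquad v=(v_1,\dots,v_r)\in E_z .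
\end{equation}

\begin{theorem}\label{thm:B}
Let $n,r\ge2$. The metric $h$ of \eqref{eq:h} is globally Nakano semi-positive, and it is smooth and flat on $\Delta\setminus H$. It has a Nakano approximation on a polydisc $\Delta'\Subset\Delta$ if and only if $\Delta'\cap H=\emptyset$. In particular, taking $\Delta'$ concentric with $\Delta$, the answer to the question is no.
\end{theorem}

Thus the answer is yes for all $h$ precisely when $\min(n,r)=1$. The negative part of Theorem~\ref{thm:B} holds in a stronger form.

\begin{theorem}\label{thm:C}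
Let $n,r\ge2$, let $h$ be the metric \eqref{eq:h}, and let $\Delta'\Subset\Delta$ be a polydisc with $\Delta'\cap H\ne\emptyset$. There is no sequence of smooth Hermitian metrics $h_\nu$ on $E|_{\Delta'}$ with Nakano semi-positive curvature such that $h_\nu\le h$ a.e., $h_\nu\to h$ a.e., and $h_\nu\ge k_0$ for all $\nu$ with a fixed continuous Hermitian metric $k_0$ on $E|_{\Delta'}$.
\end{theorem}

Section~\ref{sec:tools} collects the rules for computing curvature, and Section~\ref{sec:griffiths} proves Theorem~\ref{thm:A}. Section~\ref{sec:metric} studies the metric \eqref{eq:h} and exhibits the obstruction when $n=r=2$. The analytic tool, an extension theorem from $H$ whose constant depends on neither the bundle nor the metric, is proved in Section~\ref{sec:extension}, and Section~\ref{sec:proof} completes the proofs of Theorems~\ref{thm:B} and~\ref{thm:C}.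

\section{Curvature rules and removable singularities}\label{sec:tools}

Let $g$ be a smooth metric on $F$ near $0\in\mathbb C^n$. A holomorphic frame $(e_\lambda)$ is \emph{normal} at $0$ if its Gram matrix $g_{\lambda\mu}=\langle e_\lambda,e_\mu\rangle_g$ equals $\delta_{\lambda\mu}+O(|z|^2)$. Normal frames exist: start from a holomorphic frame that is orthonormal at $0$ and replace $e_\lambda$ by $e_\lambda-\sum_{j,\mu}z_j\,\partial_jg_{\lambda\mu}(0)\,e_\mu$. The curvature matrix is $\bar\partial(\bar G^{-1}\partial\bar G)$ with $G=(g_{\lambda\mu})$, so in a normal frame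
\begin{equation}\label{eq:normal}
c_{jk\lambda\mu}(0)=-\frac{\partial^2g_{\lambda\mu}}{\partial z_j\partial\bar z_k}(0).
\end{equation}

\begin{lemma}\label{lem:rules}
Let $g,g'$ be smooth Hermitian metrics on holomorphic bundles $F,F'$ over $U$.
\begin{enumerate}
\item[(a)] For a smooth real function $\phi$, the metric $ge^{-\phi}$ has coefficients $c_{jk\lambda\mu}+\phi_{j\bar k}\delta_{\lambda\mu}$.
\item[(b)] If $g$ is Griffiths semi-negative, then $g^\star$ is Griffiths semi-positive.
\item[(c)] If $g$ and $g'$ are Nakano (resp.\ Griffiths) semi-positive, then so is $g\otimes g'$.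
\item[(d)] If $|\xi|_g^2$ is psh for every local holomorphic section $\xi$, then $g$ has Griffiths semi-negative curvature.
\end{enumerate}
\end{lemma}

\begin{proof}
Work at $0$ with normal frames $(e_\lambda)$, $(e'_\alpha)$.
(a) Let $\ell(z)=\frac12\phi(0)+\sum_j\phi_j(0)z_j$. The frame $(e^{\ell}e_\lambda)$ has Gram matrix $e^{2\operatorname{Re}\ell-\phi}g_{\lambda\mu}$ for $ge^{-\phi}$, and $2\operatorname{Re}\ell-\phi=O(|z|^2)$; apply \eqref{eq:normal}.
(b) The Gram matrix of the dual frame is the transposed inverse of $G$. If $G=I+M$, it equals $I-{}^tM+O(|z|^4)$, so $c^\star_{jk\lambda\mu}=-c_{jk\mu\lambda}$ and $N_{g^\star}(t\otimes\xi)=-N_g(t\otimes v)$ with $v_\lambda=\bar\xi_\lambda$.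
(c) The frame $(e_\lambda\otimes e'_\alpha)$ has Gram matrix $g_{\lambda\mu}g'_{\alpha\beta}$, so its coefficients are $c_{jk\lambda\mu}\delta_{\alpha\beta}+\delta_{\lambda\mu}c'_{jk\alpha\beta}$, and $N_{g\otimes g'}(\tau)=\sum_\alpha N_g\big((\tau_{j\lambda\alpha})_{j,\lambda}\big)+\sum_\lambda N_{g'}\big((\tau_{j\lambda\alpha})_{j,\alpha}\big)$. If $\tau_{j\lambda\alpha}=t_jv_{\lambda\alpha}$, all tensors on the right are decomposable.
(d) For $\xi=\sum v_\lambda e_\lambda$ with constant $v_\lambda$, the Levi form of $|\xi|_g^2=\sum g_{\lambda\mu}v_\lambda\bar v_\mu$ at $0$ in the direction $t$ is $-N_g(t\otimes v)$.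
\end{proof}

The transposition of $\lambda$ and $\mu$ in (b) is harmless on decomposable tensors only; this is why an argument by duality reaches Griffiths positivity and not Nakano positivity. We also use that, for positive definite Hermitian forms, $a\le b$ implies $b^\star\le a^\star$ and $a^{\otimes m}\le b^{\otimes m}$, as one sees by diagonalizing $a$ and $b$ simultaneously.

Twice we solve $\bar\partial$ on $\Omega\setminus H$ with $\Omega$ Stein. This set is Stein, being isomorphic to the closed submanifold $\{(z,t):tw=1\}$ of $\Omega\times\mathbb C$. The next lemma carries the solution across $H$.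

\begin{lemma}\label{lem:remove}
Let $U\subset\mathbb C^n$ be open and let $u,f$ be forms with coefficients in $L^2_{\mathrm{loc}}(U)$ such that $\bar\partial u=f$ on $U\setminus H$. Then $\bar\partial u=f$ on $U$. In particular, a holomorphic function on $U\setminus H$ that lies in $L^2_{\mathrm{loc}}(U)$ extends holomorphically to $U$.
\end{lemma}

\begin{proof}
We must show $\int f\wedge\phi=(-1)^{\deg f}\int u\wedge\bar\partial\phi$ for every test form $\phi$ on $U$. Let $\theta:[0,\infty)\to[0,1]$ be smooth, equal to $0$ near $0$ and to $1$ on $[1,\infty)$, and put $\theta_j=\theta(j|w|)$. The form $\theta_j\phi$ has compact support in $U\setminus H$, so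
\[
\int f\wedge\theta_j\phi=(-1)^{\deg f}\Big(\int u\wedge\theta_j\bar\partial\phi+\int u\wedge\bar\partial\theta_j\wedge\phi\Big).
\]
The first two integrals converge to the desired ones by dominated convergence. With $K=\operatorname{supp}\phi$ and $K_j=K\cap\{|w|\le1/j\}$, the last one is at most $C\|u\|_{L^2(K_j)}\|\bar\partial\theta_j\|_{L^2(K_j)}$. The second factor is bounded, because $|\bar\partial\theta_j|\le Cj$ and $K_j$ has measure $O(j^{-2})$, and the first factor tends to $0$. For the last statement, a distribution annihilated by $\bar\partial$ is a holomorphic function.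
\end{proof}

\section{Griffiths approximation and the case $\min(n,r)=1$}\label{sec:griffiths}

In rank $r\ge2$ there is no weight $\varphi$ to mollify, and $h$ itself need not be locally integrable, as \eqref{eq:h} shows. The dual metric is the right object: it is locally bounded, and the condition that $|\xi|^2_{h^\star}$ be psh is linear in $h^\star$, hence stable under averaging.

\begin{proposition}\label{prop:griffiths}
Let $n,r\ge1$, let $h$ be a Griffiths semi-positive singular Hermitian metric on $E$, and let $\Delta'\Subset\Delta$. There are smooth Hermitian metrics $h_\nu$ on $E|_{\Delta'}$ with Griffiths positive curvature such that $h_\nu\le h_{\nu+1}$ and $h_\nu\to h$ a.e.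
\end{proposition}

\begin{proof}
Let $\kappa\ge0$ be a smooth radial function supported in the unit ball, with integral $1$, and let $\kappa_\nu(t)=\epsilon_\nu^{-2n}\kappa(t/\epsilon_\nu)$, where $\epsilon_\nu\downarrow0$ and $\epsilon_1<\operatorname{dist}(\Delta',\partial\Delta)$. Recall that for a psh function $\varphi\not\equiv-\infty$ the convolutions $\varphi*\kappa_\nu$ decrease to $\varphi$ pointwise. Let $G$ be the Gram matrix of $h^\star$ in the frame $(e_i^\star)$; its entries are in $L^\infty_{\mathrm{loc}}$ by \eqref{eq:below}. Put $G_\nu=G*\kappa_\nu$ on $\Delta'$, so that for a covector $\xi$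
\begin{equation}\label{eq:average}
|\xi|^2_{G_\nu(z)}=\int|\xi|^2_{G(z-t)}\,\kappa_\nu(t)\,dV(t).
\end{equation}
The matrix $G_\nu$ is smooth, and it is positive definite because $G>0$ almost everywhere.

For constant $\xi$ let $\varphi_\xi$ be the psh function equal to $|\xi|_G^2$ a.e. Then $|\xi|^2_{G_\nu}=\varphi_\xi*\kappa_\nu$ decreases to $\varphi_\xi$. Hence $G_{\nu+1}\le G_\nu$, and $G_\nu\to G$ a.e., since by polarization the entries of a Hermitian matrix are determined by its values on finitely many $\xi$.

Let $\xi$ be a holomorphic section of $E^\star$ on an open set $U\subset\Delta'$, and fix $t$ with $|t|\le\epsilon_\nu$. Because $E$ is trivial, $x\mapsto\xi(x+t)$ is a holomorphic section on $U-t\subset\Delta$, so $x\mapsto|\xi(x+t)|^2_{G(x)}$ is psh, and so is its translate $z\mapsto|\xi(z)|^2_{G(z-t)}$ on $U$. By \eqref{eq:average} and Fubini's theorem, $i\partial\bar\partial|\xi|^2_{G_\nu}\ge0$ in the sense of distributions; the function being smooth, it is psh. By Lemma~\ref{lem:rules}(d) and (b), the dual metric $G_\nu^\star$ on $E$ is Griffiths semi-positive.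 These metrics increase with $\nu$ and converge to $h^{\star\star}=h$ wherever $G_\nu\to G>0$. The metrics $h_\nu=e^{-|z|^2/\nu}G_\nu^\star$ still increase to $h$ a.e., and Lemma~\ref{lem:rules}(a) adds $\nu^{-1}\sum|\tau_{j\lambda}|^2$ to the curvature form, which makes it Griffiths positive.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $n=1$ or $r=1$, the metrics of Proposition~\ref{prop:griffiths} are Nakano positive, because every element of $T_{\Delta',x}\otimes E_x$ is decomposable.
\end{proof}

\section{The metric $h$}\label{sec:metric}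

Let $n,r\ge2$ and let $h$ be the metric \eqref{eq:h}.

\subsection{A flat frame that degenerates along $H$}
Consider the holomorphic sections
\[
s_1=we_1-ye_2,\qquad s_2=e_2,\qquad s_i=e_i\quad(i\ge3)
\]
of $E$ on $\Delta$, and the map $Q(z):\mathbb C^r\to E_z$, $Q(z)a=\sum a_is_i(z)=(wa_1,\,a_2-ya_1,\,a_3,\dots,a_r)$. Substituting in \eqref{eq:h} gives
\begin{equation}\label{eq:isometry}
|Q(z)a|_h=|a|\qquad(z\in\Delta\setminus H,\ a\in\mathbb C^r).
\end{equation}
So $(s_i)$ is a holomorphic $h$-orthonormal frame on $\Delta\setminus H$, and $h$ is smooth and flat there by \eqref{eq:normal}. Since $\det Q=w$, we have $\det h=|w|^{-2}\in(0,\infty)$ off $H$. The dual norm is $|\xi|^2_{h^\star}=\sum_i|\xi(s_i)|^2$, that is,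
\begin{equation}\label{eq:dual}
|\xi|^2_{h^\star}=|w\xi_1-y\xi_2|^2+|\xi_2|^2+\sum_{i\ge3}|\xi_i|^2 .
\end{equation}

\begin{proposition}\label{prop:nakano}
The metric $h$ is globally Nakano semi-positive.
\end{proposition}

\begin{proof}
For a local holomorphic section $\xi$ of $E^\star$, \eqref{eq:dual} is a finite sum of squared moduli of holomorphic functions, so its logarithm is psh. Thus $h$ is Griffiths semi-positive.

Let $(\Omega,\omega,\psi,q,f)$ be a datum. On the Stein manifold $\Omega\setminus H$ the metric $he^{-\psi}$ is smooth with curvature $\partial\bar\partial\psi\otimes\mathrm{Id}$, which is Nakano positive, and the operator $A$ of Theorem~\ref{thm:D} is $B_{\omega,\psi}$. The theorem, applied with the restriction of $\omega$, gives $u$ with $\bar\partial u=f$ on $\Omega\setminus H$. It satisfies \eqref{eq:optimal} because $H$ has measure zero. By \eqref{eq:below}, and since $\omega$ and $\psi$ are smooth on $\Omega$, the coefficients of $u$ and $f$ are in $L^2_{\mathrm{loc}}(\Omega)$. Lemma~\ref{lem:remove} gives $\bar\partial u=f$ on $\Omega$.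
\end{proof}

Definition~\ref{def:nakano} therefore does not see what happens along $H$. A smooth metric below $h$ does see it. On $H$ the map $Q$ drops rank, with kernel spanned by $(1,y,0,\dots,0)$, and this kernel turns with $y$. If the term $\frac ywv_1$ is deleted from \eqref{eq:h}, the kernel is constant and nothing goes wrong: the metrics $\big((|w|^2+1/\nu)^{-1}|v_1|^2+\sum_{i\ge2}|v_i|^2\big)e^{-|z|^2/\nu}$ are direct sums of positively curved line bundle metrics and form a Nakano approximation. For $h$ itself, the obvious attempt fails.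

\begin{example}\label{ex:quotient}
Let $n=r=2$ and $c=0$. For $\varepsilon>0$ define $h_\varepsilon$ by $|\xi|^2_{h_\varepsilon^\star}=|w\xi_1-y\xi_2|^2+|\xi_2|^2+\varepsilon^2|\xi_1|^2$. The metrics $h_\varepsilon$ are smooth on $\Delta$, increase to $h$ off $H$ as $\varepsilon\downarrow0$, and are Griffiths semi-positive by Lemma~\ref{lem:rules}(d) and (b). Take the coordinates $x_1=y$, $x_2=w/\varepsilon$ and the frame $\tilde e_1=\varepsilon e_1$, $\tilde e_2=e_2$. With $\tilde\xi_i=\xi(\tilde e_i)$ the dual norm is $|\tilde\xi|^2+|x_2\tilde\xi_1-x_1\tilde\xi_2|^2$, so, taking the transposed inverse,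
\[
|v_1\tilde e_1+v_2\tilde e_2|^2_{h_\varepsilon}=|v|^2-|\bar x_2v_1-\bar x_1v_2|^2+O(|x|^4)|v|^2 .
\]
By \eqref{eq:normal} the nonzero coefficients at $0$ are $c_{1122}=c_{2211}=1$ and $c_{1212}=c_{2121}=-1$. Hence
\[
N_{h_\varepsilon}(\tau)=|\tau_{12}|^2+|\tau_{21}|^2-2\operatorname{Re}(\tau_{11}\bar\tau_{22}).
\]
This equals $|t_2\bar v_1-t_1\bar v_2|^2\ge0$ for $\tau=t\otimes v$, but it equals $-2$ for $\tau_{11}=\tau_{22}=1$, $\tau_{12}=\tau_{21}=0$. So no $h_\varepsilon$ is Nakano semi-positive. Geometrically, $h_\varepsilon$ is the quotient metric for the surjection $\mathbb C^3\to E_z$, $a\mapsto a_1s_1+a_2s_2+\varepsilon a_3e_1$, whose kernel is spanned by $(1,y,-w/\varepsilon)$: it is the metric of the universal quotient bundle of $\mathbb P^2$, read in an affine chart rescaled in the $w$-direction.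
\end{example}

\subsection{The obstruction}
To exclude all approximations we need a property of smooth Nakano semi-positive metrics that survives the limit and that $h$ violates. The starting point is a bound along $H$.

\begin{lemma}\label{lem:bound}
Let $g$ be a continuous Hermitian metric on $E$ over an open set $U\subset\Delta$ with $g\le h$ a.e. Then $|e_2|_g^2\le(1+|y|^2)^{-1}$ on $U\cap H$.
\end{lemma}

\begin{proof}
By \eqref{eq:isometry}, $|Q(z)a|_g\le|a|$ for all $a$ and almost all $z\in U$, hence for all $z\in U$ by continuity. For $z\in H$ take $a=(-\bar y,1,0,\dots,0)$. Then $Q(z)a=(1+|y|^2)e_2$ and $|a|^2=1+|y|^2$.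
\end{proof}

The bound $(1+|y|^2)^{-1}=e^{-\log(1+|y|^2)}$ is a metric with strictly positive curvature in the direction $y$, although $h$ is flat at every nearby point off $H$. Tensor powers amplify this discrepancy.

\begin{example}\label{ex:model}
Let $n=r=2$, $c=0$, let $\Omega=\{|y|<\rho,\ |w|<\rho\}\Subset\Delta$, and let $m\ge2$. Write $dV$ for Lebesgue measure on $\Omega$ and $dV'$ for Lebesgue measure on $\Omega\cap H$. We measure the section $e_2^{\otimes m}$ of $E^{\otimes m}|_H$ in two ways.

\emph{On $H$, for a smooth metric $g\le h$, it is small.} By Lemma~\ref{lem:bound},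
\[
\int_{\Omega\cap H}|e_2^{\otimes m}|^2_{g^{\otimes m}}\,dV'\le\int_{|y|<\rho}\frac{dV'}{(1+|y|^2)^m}=\pi\int_0^{\rho^2}\frac{dt}{(1+t)^m}\le\frac\pi{m-1}.
\]

\emph{On $\Omega$, for $h$, every extension is large.} Let $u$ be a holomorphic section of $E^{\otimes m}$ on $\Omega$ with $u=e_2^{\otimes m}$ on $H$ and $\int_\Omega|u|^2_{h^{\otimes m}}dV<\infty$. Off $H$, expand $u=\sum_IV_I\,s_{i_1}\otimes\dots\otimes s_{i_m}$ with $I\in\{1,2\}^m$. The frame is orthonormal, so $|u|^2_{h^{\otimes m}}=\sum_I|V_I|^2$. The $V_I$ extend holomorphically to $\Omega$ by Lemma~\ref{lem:remove}, and the expansion holds on $\Omega$ by continuity. At the origin $s_1=0$ and $s_2=e_2$, so $V_{(2,\dots,2)}(0)=1$, and the mean value inequality gives $\int_\Omega|u|^2_{h^{\otimes m}}dV\ge\operatorname{vol}(\Omega)=\pi^2\rho^4$.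

Suppose that sections extend from $H$ to $\Omega$ with $\int_\Omega|u|^2\le C_0\int_{\Omega\cap H}|u|^2$ for all smooth Nakano semi-positive metrics on all bundles, with one constant $C_0$. Applying this to $h_\nu^{\otimes m}$ and letting $\nu\to\infty$, we obtain an extension with $\int_\Omega|u|^2_{h^{\otimes m}}dV\le C_0\pi/(m-1)$. This is impossible as soon as $m>1+C_0/(\pi\rho^4)$.
\end{example}

The gain from the tensor power is only of order $1/m$, while the rank of $E^{\otimes m}$ is $r^m$ and nothing is known about $h_\nu$ near $H$ beyond the sign of its curvature. The constant $C_0$ must therefore be independent of the bundle and of the metric.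

\section{Extension from a hyperplane with a universal constant}\label{sec:extension}

Let $p\in H$, $0<\rho\le\frac12$, and $\Omega=\{|z_j-p_j|<\rho,\ 1\le j\le n\}$, so that $|w|<\rho$ on $\Omega$. As before, $dV$ is Lebesgue measure on $\Omega$, and $dV'$ is Lebesgue measure on $\Omega\cap H$ in the coordinates $z_j$, $j\ne2$.

\begin{proposition}\label{prop:extension}
Let $F$ be a trivial holomorphic vector bundle over a neighborhood of $\overline\Omega$, with a smooth Hermitian metric $k$ of Nakano semi-positive curvature, and let $b$ be a holomorphic section of $F$ near $\overline\Omega$. Then there is a holomorphic section $\hat u$ of $F$ on $\Omega$ with $\hat u=b$ on $\Omega\cap H$ and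
\[
\int_\Omega|\hat u|_k^2\,dV\le C_0\int_{\Omega\cap H}|b|_k^2\,dV',\qquad C_0=864\pi .
\]
\end{proposition}

The proof is a twisting argument in the spirit of Berndtsson--Charpentier, Chen and B{\l}ocki. We cut $b$ off near $H$ at scale $\delta$ and correct it to a holomorphic section by solving a $\bar\partial$-equation with the weight $|w|^{-2}$, which forces the correction to vanish on $H$. The difficulty is to bound the correction uniformly as $\delta\to0$.

\begin{proof}
Let $X=\Omega\setminus H$. Fix $\delta<\rho$ with $2\delta^2\le e^{-32}$. Let $\chi:[0,\infty)\to[0,1]$ be smooth with $\chi=1$ on $[0,\frac12]$, $\chi=0$ on $[1,\infty)$ and $|\chi'|\le3$, and put $\chi_\delta=\chi(|w|^2/\delta^2)$. Then $\bar\partial(\chi_\delta b)=f\,d\bar w$ with $f=\chi'(|w|^2/\delta^2)\,w\delta^{-2}\,b$, so that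
\begin{equation}\label{eq:f}
f=0\ \text{ off }\ R=\{z\in\Omega:\delta^2/2\le|w|^2\le\delta^2\},\qquad |f|_k^2\le9\delta^{-2}|b|_k^2 .
\end{equation}
Let $\varphi=\log|w|^2+\delta|z|^2$; the second term only serves to make $\varphi$ strictly psh on $X$.

\emph{Step 1: the basic estimate.} Let $\psi$ be a smooth function of $w$ on $\{|w|\le\rho\}$ with $\psi_{w\bar w}\ge0$, and $\Psi=\varphi+\psi$. We claim: if $\tilde g\,d\bar w$ is an $F$-valued $\bar\partial$-closed form on $X$ for which the right side below is finite, there is $U$ with $\bar\partial U=\tilde g\,d\bar w$ and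
\begin{equation}\label{eq:hormander}
\int_X|U|_k^2\,e^{-\Psi}dV\le\int_X\frac{|\tilde g|_k^2}{\Psi_{w\bar w}}\,e^{-\Psi}dV,\qquad \Psi_{w\bar w}=\delta+\psi_{w\bar w}.
\end{equation}
Since $\log|w|^2$ is pluriharmonic on $X$, the form $\omega=i\partial\bar\partial\Psi=i\sum d_j\,dz_j\wedge d\bar z_j$ is K\"ahler, with $d_2=\Psi_{w\bar w}$ and $d_j=\delta$ for $j\ne2$. The metric $ke^{-\Psi}$ is Nakano positive, and by \eqref{eq:commutator} we have $A\ge[\omega,\Lambda_\omega]=\mathrm{Id}$ on $(n,1)$-forms, so $A^{-1}\le\mathrm{Id}$. Put $dz=dz_1\wedge\dots\wedge dz_n$. From $|dz_j|_\omega^2=|d\bar z_j|^2_\omega=1/d_j$ and $dV_\omega=2^n\prod d_j\,dV$ we get $|dz|_\omega^2dV_\omega=2^ndV$ and $|dz\wedge d\bar w|_\omega^2dV_\omega=2^nd_2^{-1}dV$. Theorem~\ref{thm:D} applied to $dz\wedge d\bar w\otimes\tilde g$ gives \eqref{eq:hormander}. This is the only place where the curvature hypothesis enters.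

\emph{Step 2: the twist.} With $\psi=0$, the right side of \eqref{eq:hormander} for $\tilde g=f$ is finite, since $f$ is bounded and $e^{-\varphi}\le2\delta^{-2}$ on $R$. So $\bar\partial u=f\,d\bar w$ is solvable in $L^2(X,ke^{-\varphi})$, but with a bound that blows up as $\delta\to0$. To compensate the factor $\delta^{-2}$ in \eqref{eq:f} we need $\psi_{w\bar w}$ roughly of size $\delta^{-2}$ on $R$. A subharmonic function of $|w|$ increases with $|w|$, so the price $e^{-\psi}$ in \eqref{eq:hormander} is highest near $H$, where $f$ lives. The twist replaces $e^{-\psi}$ by $e^{\psi}$.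

Let $u$ be the solution of minimal norm in $L^2(X,ke^{-\varphi})$. It is orthogonal to the closed subspace of holomorphic sections. Let $\psi$ be as in Step~1 with $\psi_{w\bar w}>0$, and $\Phi=\varphi+\psi$. As $\psi$ is bounded, $L^2(X,ke^{-\Phi})$ and $L^2(X,ke^{-\varphi})$ contain the same sections, and for holomorphic $s$ in this space $\int\langle e^\psi u,s\rangle_ke^{-\Phi}dV=\int\langle u,s\rangle_ke^{-\varphi}dV=0$. Hence $e^\psi u$ is the solution of minimal norm in $L^2(X,ke^{-\Phi})$ of
\[
\bar\partial U=\bar\partial(e^\psi u)=e^\psi(f+\psi_{\bar w}u)\,d\bar w .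
\]
This form is $\bar\partial$-closed, and the right side of \eqref{eq:hormander} is finite because $\psi,\psi_{\bar w}$ are bounded and $\Phi_{w\bar w}\ge\delta$. Using $\Phi_{w\bar w}\ge\psi_{w\bar w}$ we obtain
\[
\int_X|u|_k^2\,e^{\psi-\varphi}dV\le\int_X\frac{|f+\psi_{\bar w}u|_k^2}{\psi_{w\bar w}}\,e^{\psi-\varphi}dV .
\]
Put $\vartheta=|\psi_w|^2/\psi_{w\bar w}$, a bounded function. Off $R$ the numerator is $|\psi_w|^2|u|_k^2$, and on $R$ it is at most $2|f|_k^2+2|\psi_w|^2|u|_k^2$. All integrals are finite, so we may move the terms in $u$ to the left: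
\begin{equation}\label{eq:twisted}
\int_{X\setminus R}(1-\vartheta)|u|_k^2\,e^{\psi-\varphi}dV+\int_R(1-2\vartheta)|u|_k^2\,e^{\psi-\varphi}dV\le2\int_R\frac{|f|_k^2}{\psi_{w\bar w}}\,e^{\psi-\varphi}dV .
\end{equation}

\emph{Step 3: the choice of $\psi$.} We need $e^\psi/\psi_{w\bar w}=O(\delta^2)$ on $R$, and lower bounds independent of $\delta$ for the weights on the left. Write $\psi=-\log\eta$. Then
\[
\psi_w=-\frac{\eta_w}{\eta},\qquad\psi_{w\bar w}=\frac{-\eta_{w\bar w}}{\eta}+|\psi_w|^2,
\]
so $\vartheta<1$ when $\eta>0$ is strictly superharmonic. Let $t=|w|^2+\delta^2$ and $\sigma=-\log t$. Since $t<\frac14+\delta^2<e^{-1}$, we have $\sigma\ge1$, and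
\[
-\sigma_{w\bar w}=\frac{\delta^2}{t^2},\qquad|\sigma_w|^2=\frac{|w|^2}{t^2}.
\]
The first candidate $\eta=\sigma$ gives $1-\vartheta=\delta^2\sigma/(\delta^2\sigma+|w|^2)$, which tends to $0$ off $H$ as $\delta\to0$. We add a concave function of $\sigma$ to gain superharmonicity away from $H$: let
\[
\eta=\sigma+\log\sigma,\qquad\alpha=1+\frac1\sigma\in[1,2],\qquad\text{so that }\ \sigma\le\eta\le2\sigma .
\]
Then $\eta_w=\alpha\sigma_w$ and $-\eta_{w\bar w}=\alpha\delta^2t^{-2}+\sigma^{-2}|\sigma_w|^2>0$. In particular $\psi_{w\bar w}>0$, and $e^\psi=1/\eta$.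

(i) \emph{Everywhere, $(1-\vartheta)e^\psi\ge1/(6\sigma^2)$.} Let $D=-\eta_{w\bar w}/\eta\ge\sigma^{-2}|\sigma_w|^2/\eta$. Since $|\psi_w|^2=\alpha^2|\sigma_w|^2/\eta^2$, we get $|\psi_w|^2/D\le\alpha^2\sigma^2/\eta$ and
\[
1-\vartheta=\frac{D}{D+|\psi_w|^2}\ge\frac{\eta}{\eta+\alpha^2\sigma^2},\qquad(1-\vartheta)e^\psi\ge\frac1{2\sigma+4\sigma^2}\ge\frac1{6\sigma^2}.
\]

(ii) \emph{For $|w|\le\delta$, $\psi_{w\bar w}\ge1/(4\delta^2\eta)$ and $(1-2\vartheta)e^\psi\ge1/(6\sigma^2)$.} Here $t\le2\delta^2$, so $\psi_{w\bar w}\ge\delta^2/(t^2\eta)\ge1/(4\delta^2\eta)$. Also $t\ge2|w|\delta$ gives $|\sigma_w|^2\le1/(4\delta^2)$, hence $|\psi_w|^2\le1/(\delta^2\eta^2)$ and $\vartheta\le4/\eta$. As $\eta\ge\sigma\ge\log\frac1{2\delta^2}\ge32$, we have $\vartheta\le\frac18$, and $(1-2\vartheta)e^\psi\ge\frac3{4\eta}\ge\frac3{8\sigma}\ge\frac1{6\sigma^2}$.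

By (ii), $e^\psi/\psi_{w\bar w}\le4\delta^2$ on $R$: the two factors $\eta$ cancel. Without the twist, (ii) would only bound $e^{-\psi}/\psi_{w\bar w}$ by $4\delta^2\eta^2$, a loss of order $\log^2\delta$.

\emph{Step 4: the uniform bound.} By (i) and (ii) the left side of \eqref{eq:twisted} is at least $\int_X|u|_k^2\,(6\sigma^2|w|^2)^{-1}e^{-\delta|z|^2}dV$. The function $t\log^2t$ has maximum $4e^{-2}<1$ on $(0,1]$, so $\sigma^2|w|^2\le t\log^2t<1$, and the left side is at least $\frac16\int_X|u|_k^2e^{-\delta|z|^2}dV$. On the right side, \eqref{eq:f}, $e^\psi/\psi_{w\bar w}\le4\delta^2$ and $e^{-\varphi}\le2\delta^{-2}$ bound the integrand by $72\,\delta^{-2}|b|_k^2$. Writing $u=u_\delta$, we obtain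
\begin{equation}\label{eq:uniform}
\int_X|u_\delta|_k^2\,e^{-\delta|z|^2}dV\le864\,\delta^{-2}\int_{\Omega\cap\{|w|\le\delta\}}|b|_k^2\,dV\ \longrightarrow\ 864\pi\int_{\Omega\cap H}|b|_k^2\,dV'
\end{equation}
as $\delta\to0$, because $|b|_k^2$ is continuous on $\overline\Omega$ and the disc $\{|w|\le\delta\}$ has area $\pi\delta^2$.

\emph{Step 5: the limit $\delta\to0$.} The section $\hat u_\delta=\chi_\delta b-u_\delta$ is holomorphic on $X$. Its components are in $L^2(\Omega)$, since $k$ is bounded below on $\overline\Omega$, so it extends holomorphically to $\Omega$ by Lemma~\ref{lem:remove}. Then $u_\delta=\chi_\delta b-\hat u_\delta$ extends continuously. If $u_\delta$ were nonzero at a point of $H$, then $|u_\delta|_k^2|w|^{-2}$ would not be integrable near that point, contradicting $u_\delta\in L^2(X,ke^{-\varphi})$. Hence $\hat u_\delta=b$ on $\Omega\cap H$. Since $\int_\Omega|\chi_\delta b|_k^2dV\to0$ and $e^{-\delta|z|^2}\to1$ uniformly on $\Omega$, \eqref{eq:uniform} gives $\limsup_{\delta\to0}\int_\Omega|\hat u_\delta|_k^2dV\le C_0\int_{\Omega\cap H}|b|_k^2dV'$.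 A family of holomorphic functions bounded in $L^2$ is locally uniformly bounded, so by Montel's theorem $\hat u_\delta$ converges locally uniformly, along a sequence $\delta\to0$, to a holomorphic $\hat u$ with $\hat u=b$ on $\Omega\cap H$. Fatou's lemma gives the estimate.
\end{proof}

\section{Non-existence of approximations}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Suppose that $(h_\nu)$ is a sequence as in the statement. Fix $p\in\Delta'\cap H$, put $y_0=y(p)$, and choose $\rho\le\frac12$ such that the polydisc $\Omega$ of Section~\ref{sec:extension} satisfies $\overline\Omega\subset\Delta'$.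

\emph{Step 1: a section that peaks at $y_0$.} The bound $(1+|y|^2)^{-1}$ of Lemma~\ref{lem:bound} is maximal at $y=0$, and $\Delta'$ need not contain such a point. We move the peak to $y_0$ with a holomorphic factor. Let
\[
\beta(y)=\frac{1+\bar y_0y}{\sqrt{1+|y_0|^2}},\qquad\gamma=\frac{|\beta|^2}{1+|y|^2}=\frac{|1+\bar y_0y|^2}{(1+|y_0|^2)(1+|y|^2)} .
\]
The identity $(1+|y_0|^2)(1+|y|^2)-|1+\bar y_0y|^2=|y-y_0|^2$ shows that $0\le\gamma\le1$, with $\gamma=1$ only for $y=y_0$. The set $\{y=y_0\}$ has measure zero in $\Omega\cap H$, so by dominated convergence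
\[
I_m:=\int_{\Omega\cap H}\gamma^m\,dV'\longrightarrow0\qquad(m\to\infty).
\]
For $m\ge1$ let $b_m=\beta^m\,e_2^{\otimes m}$, a holomorphic section of $E^{\otimes m}$. By Lemma~\ref{lem:bound}, $|b_m|^2_{h_\nu^{\otimes m}}=|\beta|^{2m}|e_2|_{h_\nu}^{2m}\le\gamma^m$ on $\Omega\cap H$, for every $\nu$.

\emph{Step 2: extension and passage to the limit, $m$ fixed.} The metric $h_\nu^{\otimes m}$ is smooth near $\overline\Omega$ and Nakano semi-positive by Lemma~\ref{lem:rules}(c). Proposition~\ref{prop:extension} gives holomorphic sections $u_\nu$ of $E^{\otimes m}$ on $\Omega$ with $u_\nu=b_m$ on $\Omega\cap H$ and $\int_\Omega|u_\nu|^2_{h_\nu^{\otimes m}}dV\le C_0I_m$. On the compact set $\overline\Omega$ we have $|v|^2_{h_\nu}\ge|v|^2_{k_0}\ge\epsilon|v|^2$ with $\epsilon>0$ independent of $\nu$, so $\int_\Omega|u_\nu|^2dV\le\epsilon^{-m}C_0I_m$. By Montel's theorem a subsequence converges locally uniformly to a holomorphic section $u$ with $u=b_m$ on $\Omega\cap H$. Along it $|u_\nu|^2_{h_\nu^{\otimes m}}\to|u|^2_{h^{\otimes m}}$ a.e., and Fatou's lemma gives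
\begin{equation}\label{eq:upper}
\int_\Omega|u|^2_{h^{\otimes m}}\,dV\le C_0I_m .
\end{equation}

\emph{Step 3: the lower bound.} On $\Omega\setminus H$ put $V=(Q^{-1})^{\otimes m}u$, a holomorphic map to $(\mathbb C^r)^{\otimes m}$. By \eqref{eq:isometry}, $|V|^2=|u|^2_{h^{\otimes m}}$, which is integrable by \eqref{eq:upper}. So $V$ extends holomorphically to $\Omega$ by Lemma~\ref{lem:remove}, and $u=Q^{\otimes m}V$ on all of $\Omega$ by continuity. In Example~\ref{ex:model} we read off one component of $V$; here we apply a linear form. We have $e_2^\star\circ Q(p)=\ell$ with $\ell(a)=a_2-y_0a_1$, a form of norm $(1+|y_0|^2)^{1/2}$ on $\mathbb C^r$, and $\ell^{\otimes m}$ has norm $(1+|y_0|^2)^{m/2}$. Since $u(p)=\beta(y_0)^me_2^{\otimes m}$ and $\beta(y_0)=(1+|y_0|^2)^{1/2}$,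
\[
(1+|y_0|^2)^{m/2}=(e_2^\star)^{\otimes m}\big(u(p)\big)=\ell^{\otimes m}\big(V(p)\big)\le(1+|y_0|^2)^{m/2}\,|V(p)| .
\]
Thus $|V(p)|\ge1$. The function $|V|^2$ is psh and $p$ is the center of $\Omega$, so the mean value inequality and \eqref{eq:upper} give
\[
\operatorname{vol}(\Omega)\le\operatorname{vol}(\Omega)\,|V(p)|^2\le\int_\Omega|V|^2\,dV\le C_0I_m .
\]
This holds for every $m$, and $C_0$ does not depend on $m$, which contradicts $I_m\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The first assertions are Proposition~\ref{prop:nakano} and the sentence after \eqref{eq:isometry}. If $\Delta'\cap H=\emptyset$, then $h$ is smooth and flat on $\Delta'$, and the metrics $he^{-|z|^2/\nu}$ increase to $h$ and have curvature form $\nu^{-1}\sum|\tau_{j\lambda}|^2$ by Lemma~\ref{lem:rules}(a). If $\Delta'\cap H\ne\emptyset$, a Nakano approximation would satisfy $h_1\le h_\nu\le h$ a.e., and hence the hypotheses of Theorem~\ref{thm:C} with $k_0=h_1$. A polydisc concentric with $\Delta$ contains $c\in H$.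
\end{proof}

\begin{remark}
Each hypothesis of Theorem~\ref{thm:C} enters once: $h_\nu\le h$ in Lemma~\ref{lem:bound}, Nakano semi-positivity in Proposition~\ref{prop:extension}, the lower bound $k_0$ in Montel's theorem, and the convergence $h_\nu\to h$ in Fatou's lemma. The convergence cannot be dropped, since by \eqref{eq:below} a small multiple of the Euclidean metric satisfies the other conditions. Nakano semi-positivity cannot be weakened to Griffiths positivity, by Proposition~\ref{prop:griffiths}. Since tensor powers preserve Griffiths semi-positivity by Lemma~\ref{lem:rules}(c), it follows that Proposition~\ref{prop:extension} fails for Griffiths semi-positive metrics with any constant independent of $(F,k)$. Finally, $n\ge2$ provides the direction $y$ along $H$, without which $I_m$ would not tend to $0$, and $r\ge2$ leaves room for the kernel of $Q|_H$ to turn.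
\end{remark}

\begin{thebibliography}{9}

\bibitem{Dem82}
Demailly, Ann. Sci. ENS \textbf{15} (1982).

\bibitem{DemBook}
Demailly, \emph{Complex Analytic and Differential Geometry}.

\bibitem{Ina}
Takahiro Inayama, \emph{Nakano positivity of singular Hermitian metrics and vanishing theorems of Demailly-Nadel-Nakano type}, arXiv:2004.05798 (2020).

\end{thebibliography}
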